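# A positive entropy diffeomorphism that does not correlate with the Möbius function

Throughout, $\mu$ is the Möbius function: $\mu(1)=1$, $\mu(n)=(-1)^k$ if $n$ is a product of $k$ distinct primes, and $\mu(n)=0$ if a prime square divides $n$. We write $e(t)=e^{2\pi i t}$, $\mathbb T=\mathbb R/\mathbb Z$, and $\|t\|$ for the distance from $t$ to $\mathbb Z$ (for a function, $\|\cdot\|$ is the sup norm). Sums over $n\le N$ or $x\le N$ run over positive integers, and $[i,j)$, $[i,j]$ denote intervals of integers when used as index sets. We fix once and for all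
$$m(N)=\lceil(\log N)^{16}\rceil .$$

## 1. The Möbius sequence as a point of the full shift

The first ten values of $\mu$ are
$$1,\,-1,\,-1,\,0,\,-1,\,1,\,-1,\,0,\,0,\,1 .$$
Let $S$ be the shift on $\{-1,0,1\}^{\mathbb Z}$. Let $x$ be the point with $x_n=\mu(n)$ for $n\ge1$ and $x_n=0$ for $n\le0$, and let $f(x)=x_0$, a continuous function. Then $f(S^nx)=\mu(n)$, so
$$\frac1{10}\sum_{n\le 10}f(S^nx)\mu(n)=\frac1{10}\sum_{n\le10}\mu(n)^2=\frac7{10}.$$
This does not fade as $N$ grows. The number of non-squarefree $n\le N$ is at most $\sum_p N/p^2$, and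
$$\sum_p\frac1{p^2}\le\frac14+\sum_{j\ge1}\frac1{(2j+1)^2}<\frac14+\sum_{j\ge1}\frac1{4j(j+1)}=\frac12 ,$$
since $(2j+1)^2=4j(j+1)+1$. So $\frac1N\sum_{n\le N}f(S^nx)\mu(n)>\frac12-o(1)$ (in fact $\ge\frac12$) for every $N$. The full shift is rich enough to copy $\mu$.

At the other extreme, take $T(u)=u^2$ on $[0,1]$. Every orbit converges, so $f(T^nu)$ is eventually nearly constant. Its correlation with $\mu$ tends to $0$ as soon as we know $\frac1N\sum_{n\le N}\mu(n)\to0$ (recovered in Section 2).

**Definition.** Let $T$ be a continuous map of a compact metric space $X$. The system $(X,T)$ is *Möbius disjoint* if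
$$\lim_{N\to\infty}\frac1N\sum_{n\le N}f(T^nx)\mu(n)=0\qquad\text{for each } f\in C(X)\text{ and each }x\in X. \tag{1}$$

Sarnak's conjecture asserts that every zero entropy system is Möbius disjoint. We look in the opposite direction: must positive entropy produce correlation, as it did for the full shift? For homeomorphisms, no. Downarowicz and Serafin constructed Möbius disjoint homeomorphisms of positive, indeed arbitrarily large, entropy. But subshifts of finite type of positive entropy are not Möbius disjoint, and via Katok's horseshoe theorem the same follows for $C^{1+\delta}$-diffeomorphisms ($\delta>0$) of compact surfaces with positive entropy. So smoothness can force correlation. The following question is posed in S. Ferenczi, J. Kułaga-Przymus and M. Lemańczyk, "Sarnak's Conjecture -- what's new", arXiv:1710.04039 (2017): is there a positive entropy diffeomorphism of a compact manifold which is Möbius disjoint? The answer is yes.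

**Theorem A.** Let $W$ be a compact manifold (with or without boundary) of dimension $d\ge4$ and let $C>0$. There is a $C^\infty$ diffeomorphism $T$ of $W$, equal to the identity outside a ball, with $h_{top}(T)>C$, such that $(W,T)$ is Möbius disjoint.

**Theorem B.** The same holds for every $d\ge3$ with $T$ a $C^1$ diffeomorphism.

We prove B first, because its dynamics is simpler, and then see what has to be added for A.

*Textbook facts used.* For a subshift $X$ (a closed shift-invariant subset of $\mathcal A^{\mathbb Z}$, $\mathcal A$ finite), let $\mathcal L(X)$ be its set of finite words and $p_n$ the number of its $n$-words. Then $h(X)=\lim\frac1n\log p_n=\inf_n\frac1n\log p_n$ by subadditivity. Topological entropy does not increase when we pass to a closed invariant subset or to a factor, and it is invariant under conjugacy. *Hoeffding's inequality*: if $Y_1,\dots,Y_n$ are independent with values in $[-a,a]$, then $P\big(|\sum(Y_t-\mathbb EY_t)|>\lambda\big)\le2e^{-\lambda^2/(2na^2)}$.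

## 2. Exponential sums of $\mu$ over short windows

The only number theory we need is that $\mu$ cancels against any fixed frequency on most short windows.

**Lemma 1.** For every $\beta\in\mathbb R$,
$$\lim_{h\to\infty}\limsup_{N\to\infty}\frac1N\sum_{x\le N}\Big|\frac1h\sum_{x<n\le x+h}\mu(n)e(\beta n)\Big|=0. \tag{2}$$

*Proof.* Let $\lambda$ be the Liouville function. We quote the theorem of Matomäki–Radziwiłł–Tao (*An averaged form of Chowla's conjecture*, Algebra Number Theory 9 (2015)): if $H=H(Y)\le Y$ and $H(Y)\to\infty$ as $Y\to\infty$, then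
$$\sup_\beta\int_0^Y\Big|\sum_{x\le n\le x+H}\lambda(n)e(\beta n)\Big|\,dx=o(HY). \tag{3}$$

**Step 1: (2) for $\lambda$.** The purpose is to trade a window $H(Y)$ growing with $Y$ for a fixed window $h$. Suppose (2) with $\lambda$ in place of $\mu$ fails for some $\beta$. Then there are $c>0$ and integers $h_1<h_2<\cdots$ such that for $h=h_i$ the $\limsup_N$ exceeds $c$. Choose $N_1<N_2<\cdots$ with $N_i\ge ih_i$ such that for $h=h_i$ the average up to $N_i$ exceeds $c$. Put $H(Y)=h_i$ for $N_i\le Y<N_{i+1}$ and $H(Y)=Y$ for $Y<N_1$. Then $H(Y)\le Y$ and $H(Y)\to\infty$. For an integer $x_0$ and $x\in(x_0,x_0+1)$, the integers in $[x,x+h_i]$ are exactly those with $x_0<n\le x_0+h_i$. So the integral in (3) with $Y=N_i$ is at least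
$$\sum_{1\le x_0<N_i}\Big|\sum_{x_0<n\le x_0+h_i}\lambda(n)e(\beta n)\Big|\ge c\,h_iN_i-h_i ,$$
where the term $x_0=N_i$ was lost. Divided by $h_iN_i$ this tends to $c>0$ (or stays above $c/2$), contradicting (3).

**Step 2: from $\lambda$ to $\mu$.** The purpose is to remove the squarefree restriction. We have
$$\mu(n)=\lambda(n)\mu(n)^2=\lambda(n)\sum_{t^2\mid n}\mu(t).$$
Since $1[t^2\mid n]=t^{-2}\sum_{b\bmod t^2}e(bn/t^2)$, the terms with $t\le D$ give
$$\sum_{t\le D}\mu(t)t^{-2}\sum_{b\bmod t^2}\lambda(n)e(bn/t^2).$$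
Step 1 applies to this with the finitely many frequencies $\beta+b/t^2$. In the average, each $n$ lies in at most $h$ of the windows, so for $N\ge h$ the terms with $t>D$ contribute at most
$$\frac1N\sum_{t>D}\#\{n\le N+h:\ t^2\mid n\}\le\frac{N+h}N\sum_{t>D}\frac1{t^2}\le\frac2D .$$
Let $D\to\infty$. $\square$

**Lemma 2.** If $|z_n|\le1$ and $I_1,I_2,\dots\subset[1,N]$ are disjoint intervals of integers, then
$$\sum_s\Big|\sum_{n\in I_s}z_n\Big|\le\frac1h\sum_{x\le N}\Big|\sum_{x<n\le x+h}z_n\Big|+2h\,\#\{I_s\}. \tag{4}$$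

*Proof.* For $I=[a,a']$ consider $\frac1h\sum_{x\in I}\sum_{x<n\le x+h}z_n$. Here $z_n$ has weight $\frac1h\#\{x\in I:n-h\le x<n\}\in[0,1]$. For $n\in I$ this is $1$ as soon as $n\ge a+h$, so it differs from $1$ for at most $h$ points of $I$. Outside $I$ it is nonzero only for the $h$ points $a'<n\le a'+h$. So the double sum differs from $\sum_{n\in I}z_n$ by at most $2h$. Sum over $s$. $\square$

With the single interval $[1,N]$, (4) and (2) give $\frac1N\sum_{n\le N}\mu(n)e(\beta n)\to0$: let $N\to\infty$, then $h\to\infty$.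

**Lemma 3.** If $T^nx$ converges, then $\frac1N\sum_{n\le N}f(T^nx)\mu(n)\to0$ for all continuous $f$.

*Proof.* If $T^nx\to x_*$, the average is $f(x_*)\frac1N\sum_{n\le N}\mu(n)+o(1)$. Use $\beta=0$. $\square$

## 3. Random block words and a subshift of entropy close to $\log M$

Fix $\alpha\in\mathbb R$ and a finite alphabet $\mathcal A$ with $|\mathcal A|=M\ge2$. Put $y^{(r)}_n=\mu(n)e(r\alpha n)$ for $r\in\mathbb Z$. The twist by $e(r\alpha n)$ is needed later, when a rotation by $\alpha$ runs alongside; for Theorem B one takes $\alpha=0$.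

We want many long words that do not correlate with $\mu$ *wherever they are placed*. A random word of length $n$ fails at one given position with probability about $e^{-n^{c}}$. So a union bound can handle exponentially many (in a power of $n$) positions at once. Words of length a power of $\log N$ can thus be made harmless at all positions up to $N$. This is the origin of $m(N)$.

**Construction.** Let $n_0$ be large, and set
$$n_{k+1}=n_k^2,\qquad J_k=\lfloor e^{\sqrt{n_k}}\rfloor,\qquad \varepsilon_k=n_k^{-1/8},\qquad \mathcal B_0=\mathcal A^{n_0}.$$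
Given $\mathcal B_k\subset\mathcal A^{n_k}$, a word $v$ with $|v|\le n_k$, $B\in\mathcal B_k$ and $0\le i<n_k$, put $f_v(B,i)=1$ if $i+|v|\le n_k$ and $B_{[i,i+|v|)}=v$, and $f_v(B,i)=0$ otherwise. Let
$$P_{k,v}(i)=\frac1{|\mathcal B_k|}\sum_{B\in\mathcal B_k}f_v(B,i)$$
be the frequency of $v$ at place $i$. Let $\mathcal B_{k+1}\subset\mathcal A^{n_{k+1}}$ be the set of concatenations $w=B^0B^1\cdots B^{n_k-1}$ with $B^t\in\mathcal B_k$ such that
$$\Big|\sum_{t<n_k}\sum_{i<n_k}\big(f_v(B^t,i)-P_{k,v}(i)\big)y^{(r)}_{j+tn_k+i}\Big|\le\varepsilon_kn_{k+1}\quad\text{for all }1\le|v|\le k,\ |r|\le k,\ 1\le j\le J_k. \tag{5}$$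
For example, with $k=0$ there is no constraint, so $\mathcal B_1=\mathcal A^{n_1}$. With $k=1$ only single letters $v$ and $|r|\le1$ are tested: for $r=0$, the sum of $\mu$ over the places where the letter $v$ stands must be close to what the mean frequencies predict.

**Step 1: few concatenations are excluded.** Choose $B^0,\dots,B^{n_k-1}$ independently and uniformly from $\mathcal B_k$. The variables $Z_t=\sum_if_v(B^t,i)y^{(r)}_{j+tn_k+i}$ are independent, $|Z_t|\le n_k$, and $\mathbb EZ_t=\sum_iP_{k,v}(i)y^{(r)}_{j+tn_k+i}$. If one constraint in (5) fails, the real or the imaginary part of $\sum_t(Z_t-\mathbb EZ_t)$ exceeds $\lambda=\varepsilon_kn_k^2/\sqrt2$ in modulus. Hoeffding with $n=n_k$, $a=n_k$ bounds each of the two probabilities by $2e^{-\lambda^2/(2n_k^3)}=2e^{-\varepsilon_k^2n_k/4}$. So each constraint fails with probability at most $4e^{-\varepsilon_k^2n_k/4}=4e^{-n_k^{3/4}/4}$. There are at most $M^{k+1}$ words $v$, $2k+1$ values of $r$, and at most $e^{\sqrt{n_k}}$ values of $j$. So the excluded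 fraction of $\mathcal B_k^{n_k}$ is at most
$$\eta_k:=M^{k+1}(2k+1)(e^{\sqrt{n_k}}+1)\,4e^{-n_k^{3/4}/4}\le2^{-k-2}\qquad(k\ge0). \tag{6}$$
The last inequality holds for $n_0$ large. Indeed $n_k=n_0^{2^k}\ge n_02^k$. Half of the exponent, $n_k^{3/4}/8$, exceeds $\log(e^{\sqrt{n_k}}+1)$. The other half is at least $(n_02^k)^{3/4}/8$, which exceeds $(k+1)\log M+\log(2k+1)+\log4+(k+2)\log2$ for all $k\ge 0$.

**Step 2: entropy survives.** By (6), $|\mathcal B_{k+1}|\ge\frac12|\mathcal B_k|^{n_k}$, so dividing logarithms by $n_{k+1}=n_k^2$ and iterating,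
$$\frac{\log|\mathcal B_k|}{n_k}\ge\log M-\log2\sum_{j\ge1}\frac1{n_j}\ge\log M-\frac1{n_0}.$$
Let $X_k$ be the subshift of all bi-infinite concatenations of words of $\mathcal B_k$, in every phase. Since words of $\mathcal B_{k+1}$ are concatenations of words of $\mathcal B_k$, $X_{k+1}\subset X_k$. There are at least $|\mathcal B_k|^q$ words of length $qn_k$ in $X_k$, so $h(X_k)\ge\log|\mathcal B_k|/n_k$. Put
$$X=\bigcap_kX_k .$$
For fixed $n$, the decreasing finite sets of $n$-words of $X_k$ stabilize. A word $w$ in all of them is a word of $X$: take $x^{(k)}\in X_k$ with $w$ at place $0$, and a limit point of the $x^{(k)}$ lies in every closed $X_j$ and has $w$ at $0$. So for $k$ large (depending on $n$), the number of $n$-words of $X$ equals that of $X_k$, which is at least $e^{nh(X_k)}\ge e^{n(\log M-1/n_0)}$. Hence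
$$h(X)\ge\log M-\frac1{n_0}>0. \tag{7}$$

**Step 3: frequencies at different levels agree.** Constraint (5) compares with the means $P_{k,v}$, which change with $k$. We need a fixed comparison function.

**Lemma 4.** Let $|v|=l\le n_p$ and $k\ge p$. Then
$$|P_{k,v}(i)-P_{p,v}(i\bmod n_p)|\le\sum_{j\ge p}\eta_j\quad\text{whenever }0\le i<n_k,\ (i\bmod n_p)\le n_p-l. \tag{8}$$

*Proof.* We show by induction on $k$ the bound $\sum_{p\le j<k}\eta_j$; the case $k=p$ is trivial. Let $0\le i<n_{k+1}$ with $(i\bmod n_p)\le n_p-l$, and write $i=tn_k+i'$, $0\le i'<n_k$. As $n_p\mid n_k$, we have $i'\equiv i\bmod n_p$. Writing $i'=cn_p+(i'\bmod n_p)$ with $c\le n_k/n_p-1$ gives $i'\le n_k-l$. So an occurrence of $v$ at $i$ lies inside the $t$-th block, and under the uniform measure of $\mathcal B_k^{n_k}$ its probability is $P_{k,v}(i')$. The number $P_{k+1,v}(i)$ is the same probability conditioned on the event $\mathcal B_{k+1}$. For events $E,G$ with $0<P(G)<1$,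
$$P(E)-P(E\mid G)=P(G^c)\big(P(E\mid G^c)-P(E\mid G)\big),$$
so $|P(E)-P(E\mid G)|\le P(G^c)$, trivially also if $P(G)=1$. Hence $|P_{k+1,v}(i)-P_{k,v}(i')|\le\eta_k$, and the induction hypothesis applies to $i'$. $\square$

**Proposition 5.** Let $\omega\in\mathcal A^{\mathbb N}$ satisfy
$$\#\{n\le N:\ \omega_{[n,n+m(N))}\notin\mathcal L(X)\}=o(N).$$
Then for every nonempty word $v$ and every $r\in\mathbb Z$,
$$\frac1N\sum_{n\le N}1[\omega_{[n,n+|v|)}=v]\,\mu(n)e(r\alpha n)\to0. \tag{9}$$

Note that $\omega$ need not be a point of $X$; it only has to look like $X$ on most windows of length $m(N)$.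

*Proof.* Put $l=|v|$, $m=m(N)$.

**Step 1: choose the level.** We want a $k$ whose position range $J_k$ covers $N$ while its blocks are much shorter than $m$. Let $k=k(N)$ be maximal with $n_{k+2}\le m$ ($N$ large). Then $k\to\infty$ as $N\to\infty$. By maximality $n_k^8=n_{k+3}>m\ge(\log N)^{16}$, so $\sqrt{n_k}>\log N$ and $J_k\ge N$. Also $n_{k+1}/m\le n_{k+1}/n_{k+2}=1/n_{k+1}$.

**Step 2: tile $[1,N]$ by complete $\mathcal B_{k+1}$-words.** Choose greedily from the left disjoint windows $[n,n+m)\subset[1,N]$ with $\omega_{[n,n+m)}\in\mathcal L(X)$. A point left uncovered is either one of the $o(N)$ bad starting points or one of the last $m$ points, so $o(N)+m=o(N)$ points are uncovered. Each window word lies in $\mathcal L(X_{k+1})$, so apart from at most $2n_{k+1}$ positions at its ends it is a concatenation of complete $\mathcal B_{k+1}$-words. There are at most $N/m$ windows, so this loses at most $2n_{k+1}N/m\le2N/n_{k+1}=o(N)$ positions. Thus $[1,N]$ is covered, up to $o(N)$ points, by disjoint intervals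 $I=[j,j+n_{k+1})$ with $\omega_I\in\mathcal B_{k+1}$ and $1\le j\le N\le J_k$.

**Step 3: replace occurrences of $v$ by a fixed periodic weight.** Fix $p\ge\max(l,|r|)$ and let $k\ge p$. Then $l\le p\le n_p$, and (5) covers $v$, $r$ and $j$. At most $n_kl$ occurrences of $v$ starting in $I$ cross the end of a level-$k$ block. Use (5), then replace $P_{k,v}(i)$ by $P_{p,v}(i\bmod n_p)$: by (8) this costs at most $\sum_{s\ge p}\eta_s$ per point, except at a proportion at most $l/n_p$ of the points, where it costs at most $1$. Since $n_p\mid n_k$, we obtain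
$$\sum_{n\in I}1[\omega_{[n,n+l)}=v]\,y_n^{(r)}=\sum_{n\in I}P_{p,v}((n-j)\bmod n_p)\,y_n^{(r)}+O\Big(\big(\varepsilon_k+\tfrac l{n_k}+\sum_{s\ge p}\eta_s+\tfrac l{n_p}\big)n_{k+1}\Big).$$

**Step 4: remove the weight by Fourier expansion.** Write $P_{p,v}(i)=\sum_{b\bmod n_p}\hat P(b)e(bi/n_p)$ with $|\hat P(b)|\le1$. The main term is at most $\sum_{b\bmod n_p}\big|\sum_{n\in I}\mu(n)e((r\alpha+b/n_p)n)\big|$ in modulus. Sum over $I$ and apply (4). There are at most $N/n_{k+1}$ intervals, so for fixed $h$ the terms $2h\,\#\{I\}$ are $o(N)$. Since $\varepsilon_k+l/n_k\to0$, for every fixed $h$ the limsup over $N$ of the modulus of the left side of (9) is at most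
$$\sum_{b\bmod n_p}\limsup_N\frac1N\sum_{x\le N}\Big|\frac1h\sum_{x<n\le x+h}\mu(n)e\big((r\alpha+\tfrac b{n_p})n\big)\Big|+O\Big(\sum_{s\ge p}\eta_s+\frac l{n_p}\Big).$$
Let $h\to\infty$ with $p$ fixed: by (2) the first sum tends to $0$. Then let $p\to\infty$. $\square$

## 4. A horseshoe carrying the full shift, and a flat function vanishing exactly on $X'$

We now need a smooth map that contains the full shift on $M$ symbols, is isotopic to the identity through compactly supported maps, and allows us to read the code.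

Let $b\ge2$, $\mathcal A=\{1,\dots,M\}$, $M\ge2$,
$$K=12M,\qquad r_0=\frac1{32M},\qquad \tau_i=-\frac1{16}+\frac{i-1}{8(M-1)} .$$
The spacing $\frac1{8(M-1)}$ exceeds $2r_0$. Choose $A,B\in C_c^\infty(\mathbb R)$ with values in $[-1,1]$, with $A(w)=w$ for $|w|\le\frac14$ and $B(x)=K(x-\tau_i)$ for $|x-\tau_i|\le r_0$ (there $|B|\le Kr_0=\frac38$). On $\mathbb R^b\ni(x,w,z)$, $z\in\mathbb R^{b-2}$, let $\varrho\in C_c^\infty$ with $\varrho=1$ on $\{|x|,|w|\le3,\ |z|\le1\}$. Let $F^{(t)}$ be the time-$t$ flow of $\varrho A(w)\partial_x$ followed by the time-$t$ flow of $\varrho B(x)\partial_w$. This is a $C^\infty$ family of diffeomorphisms supported in a fixed compact set, with $F^{(0)}=\mathrm{id}$. Put $F=F^{(1)}$. If $|x|,|w|\le1$, the flow lines used stay where $\varrho=1$, so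
$$F(x,w,0)=\big(x+A(w),\ w+B(x+A(w)),\ 0\big). \tag{10}$$

**Lemma 6.** There is a homeomorphism $\Phi$ of $\mathcal A^{\mathbb Z}$ onto a compact set $\Lambda\subset\mathbb R^b$ with $\Phi\circ\text{shift}=F\circ\Phi$. The sets $\Lambda_i=\Phi\{\omega_0=i\}$ are compact and pairwise disjoint.

*Proof.* An orbit $(x_n,w_n)$ of (10) with $w_n=x_{n+1}-x_n$ small amounts to the second-order recursion $x_{n+1}-2x_n+x_{n-1}=B(x_n)$. We solve it with $x_n$ near $\tau_{\omega_n}$ by a contraction. For $\omega\in\mathcal A^{\mathbb Z}$ let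
$$(\Gamma x)_n=\tau_{\omega_n}+\frac1K(x_{n+1}-2x_n+x_{n-1})\quad\text{on}\quad\prod_n[\tau_{\omega_n}-r_0,\tau_{\omega_n}+r_0].$$
There $|x_n|\le\frac1{16}+r_0\le\frac3{32}$, and $\frac4K\cdot\frac3{32}=r_0$, so $\Gamma$ maps the product into itself. It is a sup-norm contraction with factor $4/K\le\frac16$. Let $x(\omega)$ be the fixed point.

*Continuity.* Let $\omega=\omega'$ on $[-n,n]$ and $D_j=\sup_{|i|\le j}|x_i(\omega)-x_i(\omega')|\le\frac3{16}$. For $j\le n$ the fixed point equations give $D_j\le\frac4KD_{j+1}$, so $D_0\le(4/K)^n\frac3{16}$. Thus $x_0$ is continuous in $\omega$. By uniqueness $x_n(\text{shift}\,\omega)=x_{n+1}(\omega)$, so $x_1(\omega)=x_0(\text{shift}\,\omega)$ is continuous too.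

*Conjugacy.* Put $w_n=x_{n+1}-x_n$; then $|w_n|\le\frac3{16}<\frac14$ and $A(w_n)=w_n$. The fixed point equation says
$$x_{n+1}-2x_n+x_{n-1}=K(x_n-\tau_{\omega_n})=B(x_n).$$
So by (10),
$$F(x_n,w_n,0)=(x_{n+1},\,w_n+B(x_{n+1}),\,0)=(x_{n+1},w_{n+1},0).$$
Hence $\Phi(\omega)=(x_0,w_0,0)$ is continuous and $\Phi\circ\text{shift}=F\circ\Phi$. It is injective: $x_n$ is the first coordinate of $F^n\Phi(\omega)$, and $|x_n-\tau_{\omega_n}|\le r_0$ determines $\omega_n$. A continuous injection of a compact space is a homeomorphism onto its image. The $\Lambda_i$ are compact and disjoint. $\square$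

*Example.* Let $M=2$: $K=24$, $r_0=\frac1{64}$, $\tau_1=-\frac1{16}$, $\tau_2=\frac1{16}$. A constant code gives $x_n=\tau_i$, $w_n=0$, a fixed point of $F$. For the code $\cdots1212\cdots$ try $x_{n+1}=-x_n$: then $-4x_n=24(x_n-\tau_{\omega_n})$, so $x_n=\frac67\tau_{\omega_n}=\pm\frac3{56}$. Indeed $|x_n-\tau_{\omega_n}|=\frac1{112}\le\frac1{64}$ and $|w_n|=\frac3{28}\le\frac14$.

We call $\omega$ the *code* of $\Phi(\omega)$. Choose $\gamma\in(0,1)$ with $d(\Lambda_i,\Lambda_j)>2\gamma$ for $i\ne j$, and let $L\ge2$ be a Lipschitz constant of $F$. Fix $R_1$ such that $\Lambda\subset\{|y|\le R_1-1\}$ and all $F^{(t)}$, $0\le t\le1$, are supported in $\{|y|\le R_1\}$. Then each $F^{(t)}$ preserves $\{|y|\le R_1\}$ and fixes all points with $|y|\ge R_1$.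

For a subshift $X$ as in Section 3 put $X'=\Phi(X)$, a compact $F$-invariant set.

**Lemma 7.** Let $\kappa_0=10^{-3}$. There is $g\in C^\infty(\mathbb R^b)$ with $0\le g\le10^{-3}$, $g=0$ exactly on $X'$, $g\ge g_0:=\kappa_0/2$ on $\{|y|\ge R_1\}$, and for every integer $s\ge1$
$$g(y)<\kappa_02^{-s^2}\ \Longrightarrow\ d(y,X')<2^{-s}. \tag{11}$$

*Proof.* Let $\psi_s$ be the convolution of the indicator of $\{d(\cdot,X')\ge\frac342^{-s}\}$ with a standard mollifier supported in the ball of radius $2^{-s-2}$. Then $\psi_s\in[0,1]$ is $C^\infty$. It is $0$ where $d(\cdot,X')<\frac122^{-s}$ and $1$ where $d(\cdot,X')\ge2^{-s}$, and $\|\psi_s\|_{C^j}=O_j(2^{sj})$. Put $g=\kappa_0\sum_{s\ge1}2^{-s^2}\psi_s$. Since $\sum_s2^{-s^2}2^{sj}<\infty$ for every $j$, $g\in C^\infty$. Clearly $0\le g\le\kappa_0$ and $g=0$ on $X'$. If $d(y,X')\ge2^{-s}$ then $\psi_s(y)=1$ and $g(y)\ge\kappa_02^{-s^2}$. This gives (11), and also $g>0$ off $X'$. If $|y|\ge R_1$ then $d(y,X')\ge1$, so $\psi_1(y)=1$ and $g(y)\ge\kappa_0/2$. $\square$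

## 5. Staying extremely close to $X'$ forces cancellation

The next lemma turns Proposition 5 into a statement about orbits. If a point $y$ follows $F$ and at most times is within $L^{-m(N)}$ of $X'$, then its itinerary looks like $X$ on windows of length $m(N)$.

**Lemma 8.** Let $y_{n+1}=F(y_n)$ and $\theta_n=\theta+n\alpha$ for $n\ge n_*$, and let $u_n$ be bounded reals. Suppose there are $\xi_N\to0$ such that all but $o(N)$ of the $n\in[n_*,N]$ satisfy both
$$d(y_n,X')<\gamma L^{-m(N)}\quad\text{and}\quad|u_n|\le\xi_N .$$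
Then $\frac1N\sum_{n_*\le n\le N}f(y_n,\theta_n,u_n)\mu(n)\to0$ for each continuous $f$ on $\mathbb R^b\times\mathbb T\times\mathbb R$.

*Proof.* Either $y_n$ is constant or $|y_n|\le R_1$ always, so the points stay in a compact set. We enlarge it to contain $\Lambda\times\mathbb T\times\{0\}$ and to be a product of compact sets. There $f$ is bounded and uniformly continuous.

**Step 1: an itinerary.** Let $\omega_n=i$ if $n\ge n_*$ and $d(y_n,\Lambda_i)\le\gamma$; at most one $i$ qualifies because $d(\Lambda_i,\Lambda_j)>2\gamma$. Let $\omega_n$ be arbitrary otherwise. Call $n\ge n_*$ *good* (for $N$) if it has the two properties. Let $n$ be good, $m=m(N)$, and take $x\in X'$ with $d(y_n,x)<\gamma L^{-m}$. Then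
$$d(y_{n+i},F^ix)\le\gamma L^{i-m}\le\gamma\qquad(0\le i\le m),$$
so $\omega_{[n,n+m]}$ is the word on $[0,m]$ of the code of $x$. In particular $\omega_{[n,n+m)}\in\mathcal L(X)$.

**Step 2: replace $f$ by finitely many characters and cylinders.** Let $\epsilon>0$. Since $\Phi$ and $f$ are uniformly continuous on the relevant compact sets, there is $l$ such that $|f(x,\theta,0)-f(x',\theta,0)|\le\epsilon$ for all $\theta$ whenever the codes of $x,x'\in\Lambda$ agree on $[-l,l]$. For $v\in\mathcal A^{2l+1}$ choose $z_v\in\Lambda$ with code $v$ on $[-l,l]$, and a trigonometric polynomial $\sum_{|r|\le R}c_{v,r}e(r\theta)$ uniformly within $\epsilon$ of $f(z_v,\theta,0)$.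

Suppose $n$ and $n-l$ are good and $N$ is so large that $m\ge2l$. Take $x\in X'$ as in Step 1 for $n-l$. Then $y_n$ is within $\gamma L^{l-m}$ of $F^lx$, and the code of $F^lx$ on $[-l,l]$ is $\omega_{[n-l,n+l]}$. By uniform continuity, for $N$ large, $f(y_n,\theta_n,u_n)$ is within $\epsilon$ of $f(F^lx,\theta_n,0)$. So
$$f(y_n,\theta_n,u_n)=\sum_{v,r}c_{v,r}\,e(r\theta_n)\,1[\omega_{[n-l,n+l]}=v]+O(3\epsilon).$$
All but $o(N)$ of the $n\le N$ are such.

**Step 3: apply Proposition 5.** Put $\omega'_n=\omega_{n-l}$ (arbitrary for $n\le l$). If $n-l$ is good then $\omega'_{[n,n+m)}=\omega_{[n-l,n-l+m)}\in\mathcal L(X)$. So $\omega'$ satisfies the hypothesis of Proposition 5. For $n>l$ we have $1[\omega_{[n-l,n+l]}=v]=1[\omega'_{[n,n+2l+1)}=v]$, and $e(r\theta_n)=e(r\theta)e(r\alpha n)$. By (9) each of the finitely many terms has correlation tending to $0$, so the limsup of the modulus of the average is $O(3\epsilon)$. Let $\epsilon\to0$. $\square$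

## 6. Drift toward an identity region: the $C^1$ example in dimension three

The natural first attempt is to use $F$ itself: it is smooth, and it contains the Möbius-avoiding set $X'$. But $F$ also contains all of $\Lambda$. If $M\ge3$, a point of $\Lambda$ whose code at time $n\ge1$ is $\mu(n)+2$, and a continuous function equal to $i-2$ on $\Lambda_i$ for $i=1,2,3$, reproduce the correlation of Section 1. Everything near $X'$ that is not $X'$ must be disposed of.

So we add a coordinate $u$, let $u$ increase by $g(y)$ at each step, and switch $F$ off when $u$ is large. A point off $X'$ is pushed away, and once it is in the identity region its orbit converges, so Lemma 3 applies. To leave $\{u=0\}$ as the only level at which $u_n$ can stop, we add a second increment $a(u)\ge0$ vanishing only at $u=0$ (and for $|u|\ge\frac12$). Then the only dangerous orbits approach $u=0$ from below. They satisfy $g(y_n)\le|u_n|$. If $|u_n|$ decays fast enough, (11) puts $y_n$ within reach of Lemma 8. Everything depends on the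 speed of this decay.

**Cutoffs (used for both theorems).** Let $R_2=R_1+1$. Choose a smooth $\sigma:\mathbb R^b\to[0,1]$ with $\sigma=1$ on $|y|\le R_1$, $\sigma>0$ on $|y|<R_2$, and $\sigma=0$ on $|y|\ge R_2$. Choose smooth even functions $\chi_1,\chi_2,\chi_3:\mathbb R\to[0,1]$ equal to $1$ for $|u|\le\frac1{16},\frac18,\frac14$ and to $0$ for $|u|\ge\frac18,\frac14,\frac38$ respectively, with $|\chi_1'|\le32$. Put $F_u=F^{(\chi_2(u))}$. So $F_u=F$ for $|u|\le\frac18$ and $F_u=\mathrm{id}$ for $|u|\ge\frac14$.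

**Proof of Theorem B.** Let $d\ge3$, $b=d-1\ge2$, choose $M\ge2$ with $\log M>C+1$, and take $X$ from Section 3 with $\alpha=0$.

**Step 1: the function $a$.** We need $a$ to be $C^1$ but to leave $0$ nearly linearly. Let
$$w(\delta)=\exp\big(-(\log\tfrac1\delta)^{1/40}\big).$$
Then
$$(\delta w)'=w\big(1+\tfrac1{40}(\log\tfrac1\delta)^{-39/40}\big)\to0\qquad(\delta\downarrow0).$$
Choose $\tau\le\frac1{16}$ with $0<(\delta w)'\le\frac14$ on $(0,2\tau]$. There is an even $C^1$ function $a\ge0$, $C^\infty$ off $0$, with $a(0)=0$, $a>0$ for $0<|u|<\frac12$, $a=0$ for $|u|\ge\frac12$, $|a'|\le\frac12$, and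
$$a(u)=|u|\,w(|u|)\qquad(0<|u|\le\tau).$$
To see this, prescribe $a'$ on $(0,\infty)$: let it equal $(\delta w)'$ up to $\tau$, and cut it off smoothly to $0$ between $\tau$ and $2\tau$. Then $a(2\tau)\le\frac14\cdot2\tau\le\frac1{32}$. On $(2\tau,\frac12)$, an interval of length at least $\frac38$, let $a'$ be a smooth negative bump of height at most $\frac12$ and integral $-a(2\tau)$, flat at both ends. At $0$ the derivative tends to $0$, so the even extension is $C^1$.

**Step 2: the map.** On $\mathbb R^b\times\mathbb R$ put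
$$u'=u+\sigma(y)\big(\chi_1(u)g(y)+a(u)\big),\qquad y'=F_{u'}(y).$$
This is $(y,u)\mapsto(y,u+\sigma(\chi_1g+a))$ followed by $(y,u)\mapsto(F_u(y),u)$. The second map is clearly a $C^\infty$ diffeomorphism. For the first, $|\partial_u(\sigma(\chi_1g+a))|\le32\cdot10^{-3}+\frac12<1$, and it is the identity for $|u|\ge\frac12$. So it is an increasing bijection in each fibre, with invertible derivative, hence a $C^1$ diffeomorphism. If $|y|\ge R_2$ then $\sigma=0$ and $F_u(y)=y$; if $|u|\ge\frac12$ then $u'=u$ and $F_{u'}=\mathrm{id}$. So all such points are fixed, and $T$ is the identity outside a compact subset of $\mathbb R^d$. We transplant $T$ into a ball in the interior of $W$ (an open ball is diffeomorphic to $\mathbb R^d$) and extend it by the identity.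

**Step 3: entropy.** On the invariant set $X'\times\{0\}$, $T=F\times\mathrm{id}$, so $h_{top}(T)\ge h(X)\ge\log M-1>C$ by (7).

**Step 4: the orbits that converge.** Points outside the chart, and points with $|y|\ge R_2$ or $|u|\ge\frac12$, are fixed; use Lemma 3. Let $|y_0|<R_2$, $|u_0|<\frac12$. In each fibre, $u\mapsto u+\sigma(\chi_1g+a)$ is increasing and fixes $\pm\frac12$. So $u_n$ is a nondecreasing sequence in $(-\frac12,\frac12)$ with a limit $\ell\in(-\frac12,\frac12]$.

If $\ell=\frac12$, then $y_n$ is constant once $u_n>\frac14$, so the orbit converges and Lemma 3 applies.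

If $R_1\le|y_0|<R_2$, then $y_n=y_0$, and the increment is a continuous function of $u$, positive for all $|u|<\frac12$: for $u\ne0$ because $\sigma a>0$, at $u=0$ because $\sigma g>0$. A limit $\ell<\frac12$ is impossible, so $\ell=\frac12$.

If $|y_0|\le R_1$, then $|y_n|\le R_1$ and $\sigma=1$ along the orbit. If moreover $\ell\notin\{0,\frac12\}$, the increments are at least $a(u_n)\to a(\ell)>0$, which is impossible.

**Step 5: the orbits with $\ell=0$.** Here $|y_0|\le R_1$ and $u_n\le0$ for all $n$. If $u_{n_*}=0$ for some $n_*$, then for $n\ge n_*$ we have $u_n=0$, hence $g(y_n)=0$, $y_n\in X'$ and $y_{n+1}=F(y_n)$, so Lemma 8 applies.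

Otherwise $\delta_n:=-u_n\downarrow0$ with $\delta_n>0$, and for some $n_*$ and all $n\ge n_*$: $\delta_n\le\tau$, $y_{n+1}=F(y_n)$ and
$$0<\delta_{n+1}=\delta_n-\delta_nw(\delta_n)-g(y_n). \tag{12}$$
So $g(y_n)\le\delta_n$, and $E_n:=\log(1/\delta_n)$ satisfies
$$E_{n+1}\ge E_n-\log(1-w(\delta_n))\ge E_n+w(\delta_n)=E_n+\exp(-E_n^{1/40}).$$
Suppose $E_n<(\frac12\log n)^{40}$. Since $E$ is increasing, every increment between times $n_*$ and $n$ is at least $n^{-1/2}$. So $E_n\ge(n-n_*)n^{-1/2}$, a contradiction for large $n$. Hence for large $n$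
$$g(y_n)\le\delta_n\le\exp\big(-(\tfrac12\log n)^{40}\big).$$
For $\sqrt N\le n\le N$ this is at most $\exp(-(\frac14\log N)^{40})$. Put $s=\lceil m(N)\log_2L+\log_2(1/\gamma)\rceil=O((\log N)^{16})$. Then $s^2=O((\log N)^{32})$, so for $N$ large $g(y_n)<\kappa_02^{-s^2}$, and by (11) $d(y_n,X')<2^{-s}\le\gamma L^{-m(N)}$. The exceptional $n<\sqrt N$ are $o(N)$. Lemma 8, for $f$ independent of $\theta$ and $\xi_N=\exp(-(\frac14\log N)^{40})$, gives correlation tending to $0$. This proves Theorem B. $\blacksquare$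

## 7. Why a second-order tangency is too slow

Keep the map of Section 6 but ask that $a$ be $C^2$. Since $a\ge0$ and $a(0)=0$, also $a'(0)=0$ and $a(u)\le c_0u^2$ near $0$, with some $c_0>0$. Start at $y_0\in X'$, $u_0=-\delta_0$ with $\delta_0$ small and $c_0\delta_0\le\frac12$. Then $g(y_n)=0$ always, and $\delta_{n+1}\ge\delta_n-c_0\delta_n^2$, so
$$\frac1{\delta_{n+1}}\le\frac1{\delta_n}+\frac{c_0}{1-c_0\delta_n}\le\frac1{\delta_n}+2c_0,\qquad \delta_n\ge\frac1{1/\delta_0+2c_0n}.$$
(On this orbit $y_n\in X'$; it only shows how slowly $\delta_n$ can decay.) So no bound on $\delta_n$ better than order $1/n$ is available in general. From $g(y_n)\le\delta_n$ alone, (11) would then be usable only with $s$ of order $\sqrt{\log n}$. Lemma 8 asks for $s$ of order $(\log N)^{16}$, that is, for $\delta_n$ below $2^{-s^2}$. This is where the argument stops. We do not claim that such maps correlate with $\mu$, only that this proof gives nothing.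

Could a linear contraction in $u$ help? Replace the local rule by $u'=(1-\eta)u+u^2+g(y)$ with a small constant $\eta>0$. Points below $0$ now approach at a geometric rate, but points above are trapped too. If $0\le u\le\frac\eta2$ and $g(y)\le\frac{\eta^2}4$, then
$$0\le u'\le\big(1-\tfrac\eta2\big)u+g(y)\le\tfrac\eta2-\tfrac{\eta^2}4+\tfrac{\eta^2}4=\tfrac\eta2 .$$
Hence every $y$ whose $F$-orbit stays in $\{g\le\eta^2/4\}$ carries a trapped orbit. Since $X_k$ decreases to $X$ and $\Phi$ is continuous, for $k$ large this includes all of $\Phi(X_k)$, with arbitrary concatenations of words of $\mathcal B_k$. The escape mechanism is lost there.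

So the multiplier of $u$ should not contract on average, so that orbits above $0$ still escape. Yet along the past of most times $n$ it should have contracted enormously. A multiplier $e^{c(\theta)}$, with $c$ of mean zero over a very well approximable rotation, does exactly this: the partial sums of $c$ return to a bounded range infinitely often but are very negative over suitable stretches. This costs one more dimension.

## 8. A cocycle over a Liouville rotation

*Model computation.* Let $q\alpha\equiv\rho\pmod1$ with $\rho$ tiny. Then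
$$\sum_{0\le i<n}e(q(\theta+i\alpha))=e(q\theta)\,\frac{e(n\rho)-1}{e(\rho)-1}.$$
This is bounded for all $n$ by $\frac2{|e(\rho)-1|}$. It is small when $n\rho$ is near an integer. For $n\approx\frac1{2\rho}$ it is of size about $\frac1{\pi\rho}$. A very small amplitude in front (needed for smoothness) can still be beaten by $1/\rho$.

**Parameters.** Let $q_1\ge200$ be an integer and
$$q_{k+1}=q_k^{k+6},\quad\alpha=\sum_{k\ge1}\frac1{q_k},\quad\nu_k=k+3,\quad\zeta_k=\nu_k^{-1/2},\quad\epsilon_k=q_k^{-k-1}.$$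
Since $q_k\mid q_{k+1}$,
$$q_k\alpha\equiv\rho_k:=\sum_{j>k}\frac{q_k}{q_j}\pmod1,\qquad\frac{q_k}{q_{k+1}}\le\rho_k\le\frac{2q_k}{q_{k+1}}. \tag{13}$$
Let
$$\mathcal K_\nu(\psi)=\sum_{|m|<\nu}\Big(1-\frac{|m|}\nu\Big)e(m\psi)=\frac1\nu\Big(\frac{\sin\pi\nu\psi}{\sin\pi\psi}\Big)^2\in[0,\nu]$$
be the Fejér kernel, and
$$\beta_k=\frac{\mathcal K_{\nu_k}-1}{\nu_k},\qquad c_k(\theta)=\epsilon_k\beta_k(q_k\theta),\qquad c=\sum_{k\ge1}c_k .$$
Thus $\beta_k$ has mean zero, with a positive peak at $0$ compensated by a small negative value elsewhere. For instance, for $\nu=4$ we have $\mathcal K_4(0)=4$, $\beta=\frac34$ at $\psi=0$, and $\mathcal K_4(\frac12)=0$, $\beta=-\frac14$ at $\psi=\frac12$. In general $|\beta_k|\le1$, $\hat\beta_k(0)=0$, and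
$$\|\psi\|\ge\zeta_k\ \Longrightarrow\ \beta_k(\psi)\le-\frac1{2\nu_k}, \tag{14}$$
because then $|\sin\pi\psi|\ge2\zeta_k$ and $\mathcal K_{\nu_k}(\psi)\le\frac1{4\nu_k\zeta_k^2}=\frac14$.

*Smoothness.* Since $\beta_k$ is a trigonometric polynomial of degree less than $\nu_k$ with coefficients at most $1/\nu_k$, $\|c_k\|_{C^s}=O_s(q_k^{-k-1}(q_k\nu_k)^s)$. This is summable in $k$ for every $s$, so $c\in C^\infty(\mathbb T)$. Also $\sum_{j\ge k}\epsilon_j\le2\epsilon_k$, hence $|c|\le2\epsilon_1=2q_1^{-2}$.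

*Each $c_j$ is a coboundary, with control.* For $0<|m|<\nu_j$ we have $|m|\rho_j\le\frac12$, so $|e(m\rho_j)-1|=2|\sin\pi m\rho_j|\ge4|m|\rho_j$. Put
$$G_j(\theta)=\epsilon_j\sum_{0<|m|<\nu_j}\hat\beta_j(m)\frac{e(mq_j\theta)}{e(m\rho_j)-1}.$$
Since $e(mq_j(\theta+\alpha))-e(mq_j\theta)=e(mq_j\theta)(e(m\rho_j)-1)$,
$$c_j(\theta)=G_j(\theta+\alpha)-G_j(\theta). \tag{15}$$
As $|\hat\beta_j(m)|\le1/\nu_j$ and there are fewer than $2\nu_j$ values of $m$, we get $\|G_j\|\le\frac{\epsilon_j}{2\rho_j}$ and $\|G_j'\|\le\frac{\pi\epsilon_jq_j}{\rho_j}$. With (13) and $j\ge1$,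
$$2\|G_j\|\le\frac{\epsilon_j}{\rho_j}\le q_{j+1}q_j^{-3},\qquad\|G_j'\|\le\pi\frac{\epsilon_jq_j}{\rho_j}\le\pi q_{j+1}q_j^{-2}. \tag{16}$$
Moreover
$$\sum_{j<k}q_{j+1}q_j^{-3}\le\sum_{j<k}q_{j+1}q_j^{-2}\le q_1^{-2}\sum_{j\le k}q_j\le2q_1^{-2}q_k\le q_k .$$
Write $S_n(\theta)=\sum_{0\le i<n}c(\theta+i\alpha)$.

**Lemma 9.** (i) $|S_{q_k}(\theta)|\le2$ for all $k,\theta$.

(ii) Put $\ell_k=\lfloor\zeta_k/\rho_k\rfloor$. If $k$ is large and $q_k\theta\bmod1\in[2\zeta_k,1-\zeta_k]$, then $\sum_{i=1}^{\ell_k}c(\theta-i\alpha)\le-q_k^2$.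

*Proof.* (i) By (15), for $j<k$ the $c_j$-part is $G_j(\theta+q_k\alpha)-G_j(\theta)$, of modulus at most $\|G_j'\|\rho_k$. By (16) these add up to at most $\pi q_k\cdot\frac{2q_k}{q_{k+1}}\le1$. The parts with $j\ge k$ add up to at most $q_k\sum_{j\ge k}\epsilon_j\le2q_k\epsilon_k\le1$.

(ii) *The main part $j=k$.* For $1\le i\le\ell_k$, $q_k(\theta-i\alpha)\equiv q_k\theta-i\rho_k$, and $i\rho_k\le\zeta_k$, so this lies in $[\zeta_k,1-\zeta_k]$ modulo $1$ and (14) applies. Since $\ell_k\ge\frac{\zeta_k}{2\rho_k}\ge\frac{\zeta_kq_{k+1}}{4q_k}$, the contribution is at most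
$$-\frac{\epsilon_k\ell_k}{2\nu_k}\le-\frac{q_k^{-k-1}}{2\nu_k}\cdot\frac{\zeta_kq_{k+1}}{4q_k}=-\frac{q_k^4}{8\nu_k^{3/2}}\le-q_k^3$$
for $k$ large. *The slower parts $j<k$* telescope: $\sum_{i=1}^{\ell_k}c_j(\theta-i\alpha)=G_j(\theta)-G_j(\theta-\ell_k\alpha)$, in total at most $\sum_{j<k}2\|G_j\|\le q_k$. *The parts $j>k$* contribute at most $\ell_k\cdot2\epsilon_{k+1}\le\frac{q_{k+1}}{q_k}\,2q_{k+1}^{-k-2}\le1$. Finally $q_k^3-q_k-1\ge q_k^2$. $\square$

The exponents explain the choice of parameters. The amplitude $q_k^{-k-1}$ makes $c$ smooth, the stretch length $q_k^{k+5}$ beats it by a power of $q_k$, and yet $\log q_{k+2}$ is only polynomial in $\log q_k$.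

## 9. The $C^\infty$ example in dimension four and higher

**Proof of Theorem A.**

**Step 1: the map.** Let $b=d-2\ge2$ and choose $M\ge2$ with $\log M>C+1$. Take, in this order, $F^{(t)},R_1$ from Section 4; $\alpha,c$ from Section 8; $X$ from Section 3 for this $\alpha$; $g$ from Lemma 7; and $\sigma,\chi_1,\chi_2,\chi_3,F_u$ from Section 6. Let
$$\mathsf b=e^c-1,\qquad b_*=4q_1^{-2}\ge\sup|\mathsf b|,\qquad\bar u=2b_* .$$
Since $q_1\ge200$, $b_*\le10^{-4}$; then $2\bar u<\frac1{16}$ and $b_*\bar u<g_0$. Choose a smooth $a:\mathbb R\to[0,\infty)$ with $a(u)=u^2$ for $|u|\le\frac18$, $a>0$ for $0<|u|<\frac12$, $a=0$ for $|u|\ge\frac12$, and $|a'|\le\frac12$. (At $\frac18$ the value is $\frac1{64}$ and the slope $\frac14$, so there is ample room to bend down to $0$.) Put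
$$\varphi(y,\theta,u)=\chi_1(u)\big(\mathsf b(\theta)u+g(y)\big)+a(u),$$
and on $\mathbb R^b\times\mathbb T\times\mathbb R$ define $T(y,\theta,u)=(y',\theta',u')$ by
$$u'=u+\sigma(y)\varphi(y,\theta,u),\qquad\theta'=\theta+\alpha\sigma(y)\chi_3(u'),\qquad y'=F_{u'}(y). \tag{17}$$

**Step 2: $T$ is a diffeomorphism and fits in a ball.** $T$ is the composition of $(y,\theta,u)\mapsto(y,\theta,u+\sigma\varphi)$, then $(y,\theta,u)\mapsto(y,\theta+\alpha\sigma(y)\chi_3(u),u)$, then $(y,\theta,u)\mapsto(F_u(y),\theta,u)$. The last two are clearly $C^\infty$ diffeomorphisms. The first is one because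
$$|\partial_u(\sigma\varphi)|\le32\Big(\frac{b_*}8+10^{-3}\Big)+b_*+\frac12<1$$
and it is the identity for $|u|\ge\frac12$. If $|y|\ge R_2$ then $\sigma=0$ and $F_u(y)=y$. If $|u|\ge\frac12$ then $u'=u$, $\chi_3(u')=0$, $F_{u'}=\mathrm{id}$. So all these points are fixed, and $T$ is the identity outside the compact set $\{|y|\le R_2,|u|\le\frac12\}$. Now $\mathbb R^{d-2}\times\mathbb T\times\mathbb R\cong\mathbb T\times\mathbb R^{d-1}$ embeds as an open subset of $\mathbb R^d$, as a tubular neighborhood of a circle. So $T$ transplants into a ball in the interior of $W$ and extends by the identity.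

**Step 3: entropy.** On the invariant set $X'\times\mathbb T\times\{0\}$ we have $T=F\times(\theta\mapsto\theta+\alpha)\times\mathrm{id}$, so $h_{top}(T)\ge h(X)\ge\log M-1>C$.

**Step 4: preparations for disjointness.** Points of $W$ outside the chart, and points with $|y|\ge R_2$ or $|u|\ge\frac12$, are fixed; use Lemma 3. Let $(y_n,\theta_n,u_n)$ be an orbit with $|y_0|<R_2$, $|u_0|<\frac12$. In each fibre $u\mapsto u+\sigma\varphi$ is increasing and fixes $\pm\frac12$, so $|u_n|<\frac12$ for all $n$. The orbit stays in a compact part of the chart, and we may replace continuous functions on $W$ by their restrictions to the chart. We note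
$$\varphi(y,\theta,u)>0\qquad\text{for }\bar u\le|u|<\tfrac12\text{ and all }y,\theta: \tag{18}$$
if $|u|\le\frac18$ then $\varphi\ge u^2-b_*|u|>0$, and otherwise $\varphi=a>0$.

**(0) If $u_n\to\frac12$, the orbit converges**, because once all later $u_n$ exceed $\frac38$, $y_n$ and $\theta_n$ are constant. Lemma 3 applies.

**Step 5: case (I), $R_1\le|y_0|<R_2$.** Then $y_n=y_0$ and $\sigma(y_0)>0$. For $|u|<\bar u$, $\varphi(y_0,\theta,u)\ge g_0-b_*\bar u>0$. With (18), $\varphi(y_0,\cdot,\cdot)>0$ for all $|u|<\frac12$. So $u_n$ increases. A limit $\ell<\frac12$ is impossible, since $\sigma(y_0)\varphi(y_0,\cdot,\cdot)$ is bounded below by a positive number on the compact set $\mathbb T\times[u_0,\ell]$. So $u_n\to\frac12$; use (0).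

From now on $|y_0|\le R_1$ (the overlap with (I) is harmless). Then $|y_n|\le R_1$ and $\sigma=1$ along the orbit. If $|u_n|\le\frac1{16}$, then
$$u_{n+1}=e^{c(\theta_n)}u_n+u_n^2+g(y_n). \tag{19}$$
If $u_n\ge0$ then $u_{n+1}\ge(1-b_*)u_n$. So $u_n\ge0$ implies $u_{n+1}\ge0$, and $u_n>0$ implies $u_{n+1}>0$.

**Step 6: case (II), $u_n>0$ for some $n$.** Here the bounded sums of Lemma 9(i) make the orbit escape. Shifting time, we may assume $u_0>0$; then $u_n>0$ for all $n\ge0$. *Claim: $u_n>\bar u$ for some $n$.* Otherwise $0<u_n\le\bar u$ and $\theta_n=\theta_0+n\alpha$ for all $n$. With $S_n=S_n(\theta_0)$ and $v_n=e^{-S_n}u_n$, (19) gives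
$$v_{n+1}\ge v_n+e^{-S_{n+1}}u_n^2=v_n+e^{S_n-c(\theta_n)}v_n^2 .$$
So $v_n$ is nondecreasing. By Lemma 9(i) and $|c|\le1$, $v_{q_k+1}\ge v_{q_k}+e^{-3}v_0^2$ for all $k$. Thus $v_n\to\infty$ and $u_{q_k}=e^{S_{q_k}}v_{q_k}\ge e^{-2}v_{q_k}\to\infty$, a contradiction. Once $u_n>\bar u$, by (18) $u_n$ increases from then on. By (18) and compactness of $\{|y|\le R_1\}\times\mathbb T$ its limit cannot be less than $\frac12$. Use (0).

**Step 7: case (III), $u_n\le0$ for all $n$ and $u_{n_*}=0$ for some $n_*$.** Then $u_n=0$ for $n\ge n_*$. By (19) $g(y_n)=0$, i.e. $y_n\in X'$, and $y_{n+1}=F(y_n)$, $\theta_{n+1}=\theta_n+\alpha$. Lemma 8 applies.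

**Step 8: case (IV), $u_n<0$ for all $n$.** Here the long contracting stretches of Lemma 9(ii) do the work.

*Reaching the zone where (19) holds.* If $u_n<-\bar u$ for all $n$, then $u_n$ would increase to a limit in $(-\frac12,-\bar u]$, which is impossible by (18) and compactness. So $u_n\ge-\bar u$ for some $n$. After that $u_n\ge-2\bar u$: from $[-\bar u,0)$ we get $u'\ge(1+b_*)u\ge-2\bar u$, and in $[-2\bar u,-\bar u)$ the coordinate increases. So there is $n_*$ such that for $n\ge n_*$, with $\delta_n=-u_n\in(0,2\bar u]$,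
$$y_{n+1}=F(y_n),\qquad\theta_{n+1}=\theta_n+\alpha,\qquad0<\delta_{n+1}=e^{c(\theta_n)}\delta_n-\delta_n^2-g(y_n).$$
Since $\delta_{i+1}\le e^{c(\theta_i)}\delta_i$, $\delta_j\le1$ and $|c|\le1$, for $n_*\le j\le n$
$$\delta_n\le\exp\Big(\sum_{j\le i<n}c(\theta_i)\Big),\qquad g(y_n)\le e^{c(\theta_n)}\delta_n\le e\cdot\exp\Big(\sum_{j\le i<n}c(\theta_i)\Big). \tag{20}$$

*Most times are extremely close.* Let $N\in[q_{k+1},q_{k+2})$ with $k$ large. Consider $n\le N$ with
$$n\ge n_*+\ell_k\quad\text{and}\quad q_k\theta_n\bmod1\in[2\zeta_k,1-\zeta_k]. \tag{21}$$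
By Lemma 9(ii) at $\theta=\theta_n$ and (20) with $j=n-\ell_k$, $\delta_n\le e^{-q_k^2}$ and $g(y_n)\le e^{1-q_k^2}$. Put $s=\lceil m(N)\log_2L+\log_2(1/\gamma)\rceil$. Since
$$\log N\le\log q_{k+2}=(k+7)(k+6)\log q_k$$
and $k=O(\log q_k)$, we have $\log N=O((\log q_k)^3)$. So $s=O((\log q_k)^{48})$, and $e^{1-q_k^2}<\kappa_02^{-s^2}$ for $k$ large. By (11), $d(y_n,X')<2^{-s}\le\gamma L^{-m(N)}$.

*The exceptional times are few.* By (13), $1/\rho_k\le q_{k+1}/q_k\le N$. Fewer than $n_*+\ell_k\le n_*+\zeta_kN$ of the $n\le N$ violate the first condition in (21). If $n\ge n_*$ violates the second, $q_k\theta_n$ lies in the arc $(-\zeta_k,2\zeta_k)$ of length $3\zeta_k<1$. The points $q_k\theta_n$, $n_*\le n\le N$, lift to an arithmetic progression of step $\rho_k$ in an interval of length at most $N\rho_k$. That interval meets at most $N\rho_k+2$ integer translates of the arc, and each contains at most $3\zeta_k/\rho_k+1$ points of the progression. So the number of such $n$ is at most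
$$(N\rho_k+2)\Big(\frac{3\zeta_k}{\rho_k}+1\Big)=3\zeta_kN+\rho_kN+\frac{6\zeta_k}{\rho_k}+2\le(9\zeta_k+\rho_k)N+2 .$$
As $N\to\infty$, $k\to\infty$ and $\zeta_k,\rho_k\to0$, so all this is $o(N)$. Lemma 8 applies with $\xi_N=e^{-q_k^2}$, and the correlation tends to $0$.

Cases (I)–(IV), with the fixed points of Step 4, exhaust all points of $W$. This proves Theorem A. $\blacksquare$

## 10. Dimensions and smoothness classes covered

Theorem A gives $C^\infty$ examples on every compact manifold of every dimension $d\ge4$, and Theorem B gives $C^1$ examples for every $d\ge3$. By the fact quoted in Section 1 there are no $C^{1+\delta}$ examples on compact surfaces, and in dimension $1$ homeomorphisms have zero entropy. Two cases are not settled here: class $C^{1+\delta}$ (in particular $C^\infty$) in dimension $3$, and class exactly $C^1$ in dimension $2$. Neither is needed for the question, which Theorem A answers affirmatively with regularity $C^\infty$.
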